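# Simple unital dimension groups of rank $n+1$ and torsion-free abelian groups of rank $n$

## 1. Finite rank groups, dimension groups and Borel reductions

All groups are countable. "Measurable" and "a.e." on $\mathbb R^2$ refer to Lebesgue measure, written $|E|$; $|t|$ is the Euclidean norm, $|t|_1=|t_1|+|t_2|$, and $Y=[0,1)^2$ is the unit square.

**Definition (torsion-free groups of rank $n$).** These are the additive subgroups $A\le\mathbb Q^n$ that contain a basis of $\mathbb Q^n$. They form a standard Borel space $\mathrm{Sub}_n\subset 2^{\mathbb Q^n}$, and $\cong_n$ is isomorphism on it.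

Every $x\in\mathbb Q^n$ has a non-zero multiple in $A$, so an isomorphism $A\to B$ extends uniquely to a $\mathbb Q$-linear automorphism of $\mathbb Q^n$. Hence
$$A\cong B\iff B=gA\ \text{ for some } g\in GL_n(\mathbb Q).\tag{1}$$

*Example.* For $n=1$ we have $\mathbb Z$, $\mathbb Z[1/2]$, $\mathbb Q$. The groups $\mathbb Z$ and $3\mathbb Z$ are isomorphic, while $\mathbb Z\not\cong\mathbb Z[1/2]$, because only the second is divisible by $2$.

**Definition (dimension group).** A partially ordered abelian group $(G,G^+)$ has a cone $G^+$ with $G^++G^+\subset G^+$ and $G^+\cap(-G^+)=\{0\}$, and $g\le h$ means $h-g\in G^+$. It is a *dimension group* if it is directed (any two elements have an upper bound), unperforated (if $kg\ge0$ for some $k\ge1$, then $g\ge0$), and has Riesz interpolation: if $g_i\le h_j$ for $i,j\in\{1,2\}$, there is $z$ with $g_i\le z\le h_j$ for all $i,j$. Such a group is torsion-free, since $kg=0$ gives $g\ge 0$ and $-g\ge0$. Its rank is its rank as a torsion-free group.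

*Example.* $\mathbb Z^2$ with the coordinatewise order is a dimension group: interpolate with the coordinatewise maximum of $g_1,g_2$. On the other hand $\mathbb Z$ with cone $\{0,2,3,4,\dots\}$ is perforated, since $2\cdot1\ge0$ but $1\not\ge0$.

**Definition (order units, isomorphisms, simplicity, states).** An *order unit* is $u\in G^+$ such that every $g\in G$ satisfies $-ku\le g\le ku$ for some $k\in\mathbb N$. A *unital* dimension group is $(G,G^+,u)$ with $u$ a distinguished order unit. An isomorphism $(G,G^+,u)\to(H,H^+,v)$ is a group isomorphism $\varphi$ with $\varphi(G^+)=H^+$ and $\varphi(u)=v$. An *order ideal* is a directed convex subgroup, and $G$ is *simple* if its only order ideals are $0$ and $G$. A *state* is a homomorphism $s:G\to\mathbb R$ with $s(G^+)\subset[0,\infty)$ and $s(u)=1$.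

*Example.* In $\mathbb Z^2$ with the coordinatewise order, $(1,1)$ is an order unit and $(1,0)$ is not. The group is not simple, because $\mathbb Z\oplus0$ is an order ideal. Its states for $u=(1,1)$ are $s(x,y)=\lambda x+(1-\lambda)y$ with $0\le\lambda\le1$: take $\lambda=s(1,0)\geq 0$ and note $1-\lambda=s(0,1)\ge0$.

For $n\ge1$ let $\cong_n^+$ be isomorphism on the standard Borel space of simple unital dimension groups of rank exactly $n$, coded with $G\le\mathbb Q^n$. The examples that we need come from one recipe.

**Lemma 1.1.** Let $G$ be torsion-free of finite rank, $u\in G$ with $\mathbb Qu\subset G$, and $s:G\to\mathbb R$ a homomorphism with $s(u)=1$. Put $G^+=\{0\}\cup\{g:s(g)>0\}$. Then $(G,G^+,u)$ is a simple unital dimension group, and $s$ is its only state. Every isomorphism $\varphi$ between two such groups satisfies $s'\circ\varphi=s$.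

*Proof.* The cone axioms are clear. If $k>|s(g)|$, then $-ku\le g\le ku$, so $u$ is an order unit and $G$ is directed. If $kg\in G^+$ with $k\ge 1$, then either $kg=0$, so $g=0$, or $s(g)>0$; so $G$ is unperforated. For interpolation let $g_i\le h_j$. If $g_i=h_j$ for some $i,j$, this element interpolates. Otherwise $s(g_i)<s(h_j)$ for all $i,j$; since $s(G)\supseteq\mathbb Q$ is dense, there is $z$ with $\max_is(g_i)<s(z)<\min_js(h_j)$. A non-zero order ideal contains some $g>0$, because it is directed. The multiples of $g$ dominate every element, so by convexity the ideal is $G$.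

Let $t$ be a state. If $r<s(g)<r'$ with $r,r'$ rational, then $ru\le g\le r'u$, so $r\le t(g)\le r'$. Hence $t=s$. Finally $s'\circ\varphi$ is a state of the first group, so it equals $s$. $\square$

*Example.* For $\alpha\in\mathbb R$ take $G=\mathbb Q^2$, $u=(1,0)$, $s_\alpha(x,y)=x+\alpha y$. The positive elements are the rational points strictly on one side of a line, together with $0$.

**Definition (Borel reducibility).** For equivalence relations $E,F$ on standard Borel spaces, $E\le_BF$ means that there is a Borel map $f$ with $x\,E\,x'\iff f(x)\,F\,f(x')$. Further $E\sim_BF$ means $E\le_BF$ and $F\le_BE$, and $E<_BF$ means $E\le_BF$ and $F\not\le_BE$.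

*Example.* The relation $x-y\in\mathbb Z$ on $\mathbb R$ reduces to equality on $[0,1)$, by the fractional part.

**Definition (hyperfinite).** A Borel equivalence relation with countable classes is *hyperfinite* if it is the union of an increasing sequence of Borel equivalence relations with finite classes. $E_0$ is eventual equality on $2^{\mathbb N}$.

*Example.* On $[0,1)$ the relation $x-y\in\mathbb Z[1/2]$ is hyperfinite: it is the increasing union of the relations $x-y\in2^{-k}\mathbb Z$, whose classes have $2^k$ elements.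

## 2. The conjecture $\cong_n\sim_B\cong_{n+1}^+$ and its failure for $n\ge2$

How hard is it to classify simple unital dimension groups of rank $n+1$? The distinguished element $u$ uses up one dimension, so one can hope that the difficulty is that of torsion-free groups of rank $n$. Hjorth and Thomas showed that $\cong_n<_B\cong_{n+1}$ for all $n\ge1$. The following conjecture is the problem posed in Paul Ellis, "The Classification Problem for Simple Unital Finite Rank Dimension Groups", arXiv:1709.06684 (2017): *for $n\ge1$, $(\cong_n)\sim_B(\cong_{n+1}^+)$.* It is false for every $n\ge2$.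

**Theorem 2.1.** Let $\ell\ge3$. Then $\cong_\ell^+\ \not\le_B\ \bigsqcup_{m\ge1}\cong_m$. In particular $\cong_\ell^+\not\le_B\cong_m$ for every $m\ge1$.

**Proposition 2.2.** $\cong_n\ \le_B\ \cong_{n+1}^+$ for all $n\ge1$.

**Corollary 2.3.** For every $n\ge2$, $\cong_n<_B\cong_{n+1}^+$. Hence the conjecture is false.

*Proof of Corollary 2.3.* Use Proposition 2.2, and Theorem 2.1 with $\ell=n+1\ge3$. $\square$

**Proposition 2.4 (complement for $n=1$).** $(\cong_1)\sim_B(\cong_2^+)$ if and only if the orbit equivalence relation $E_{\rm aff}$ of $\mathrm{Aff}(\mathbb Q)=\{x\mapsto rx+c:r\in\mathbb Q^*,c\in\mathbb Q\}$ on $\mathbb R\setminus\mathbb Q$ is hyperfinite.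

These notes do not decide whether $E_{\rm aff}$ is hyperfinite, so the case $n=1$ stays open here. Proposition 2.4 is proved in Section 10.

*Proof of Proposition 2.2.* Send $A\le\mathbb Q^n$ to $G=\mathbb Q\oplus A$ with $u=(1,0)$ and $s(a,x)=a$, as in Lemma 1.1. This is a Borel map into groups of rank $n+1$. If $\psi:A\to A'$ is an isomorphism, then $\mathrm{id}\oplus\psi$ preserves $u$ and $s$. Conversely an isomorphism satisfies $s'\circ\varphi=s$, so it carries $\ker s=A$ onto $\ker s'=A'$. $\square$

**Rank two by hand.** When are the groups of the example after Lemma 1.1 isomorphic, for irrational $\alpha,\beta$? If $\beta=r\alpha+c$ with $r\in\mathbb Q^*$, $c\in\mathbb Q$, then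
$$s_\beta(x,y)=x+(r\alpha+c)y=s_\alpha(x+cy,\,ry),\tag{2}$$
and $(x,y)\mapsto(x+cy,ry)$ is an automorphism of $\mathbb Q^2$ fixing $u$; so the two groups are isomorphic. Conversely an isomorphism preserves the image of the state, so $\mathbb Q+\mathbb Q\alpha=\mathbb Q+\mathbb Q\beta$, and $\beta=r\alpha+c$ with $r\ne0$ since $\beta\notin\mathbb Q$. The classes are the classes of $E_{\rm aff}$.

**The kernel of the state, and where it fails.** The proof of Proposition 2.2 suggests a reduction in the other direction: send a group with a unique state to $\ker s$, which has smaller rank. Try this on $G=\mathbb Q^3$ with $u=(1,0,0)$ and $s(c,y)=c+v_1y_1+v_2y_2$, where $1,v_1,v_2$ are linearly independent over $\mathbb Q$. Then $\ker s=0$ for all such $v$. But the image $\mathbb Q+\mathbb Qv_1+\mathbb Qv_2$ is an isomorphism invariant, and each countable subgroup of $\mathbb R$ is the image for only countably many $v$. So these groups fall into uncountably many classes, and the kernel forgets all of them. The position of $v\in\mathbb R^2$ is information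 that $\ker s$ does not see. Theorem 2.1 says that no Borel map into finite rank groups sees it correctly.

## 3. A family of dimension groups over the plane and its symmetry group

Fix $\ell\ge3$. For $v\in\mathbb R^2$ let $\theta(v)$ be the group $\mathbb Q\oplus\mathbb Q^2\oplus\mathbb Q^{\ell-3}$ with $u=(1,0,0)$ and state $s_v(c,y,z)=c+v^{\mathsf T}y$, as in Lemma 1.1. The map $\theta$ is Borel. Let
$$T=\mathbb Z[1/2]^2,\qquad \bar\Gamma=SL_2(\mathbb Z[1/2]),\qquad \Gamma=T\rtimes\bar\Gamma,\qquad (a,\sigma)v=a+\sigma v .$$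
The group $\Gamma$ acts on $\mathbb R^2$ and preserves Lebesgue measure. Two facts about $\theta$ matter.

First, $\theta(\gamma v)\cong\theta(v)$ for $\gamma=(a,\sigma)\in\Gamma$, because
$$s_{\gamma v}(c,y,z)=c+a^{\mathsf T}y+v^{\mathsf T}\sigma^{\mathsf T}y=s_v(c+a^{\mathsf T}y,\ \sigma^{\mathsf T}y,\ z).$$
Second, if $\theta(v)\cong\theta(v')$, then $\mathbb Q+\mathbb Qv_1+\mathbb Qv_2=\mathbb Q+\mathbb Qv_1'+\mathbb Qv_2'$, so for given $v$ there are only countably many such $v'$.

**Ergodicity of $T$.** Let $E\subset\mathbb R^2$ be measurable with $E+a=E$ mod null sets for all $a\in T$. The map $t\mapsto1_E(\cdot+t)$ into $L^1_{loc}$ is continuous and $T$ is dense, so $E$ is invariant mod null sets under all translations; by Fubini $E$ is null or conull. Hence a $T$-invariant measurable map into a countable set or a standard Borel space is a.e. constant. Since $a=2^k(2^{-k}a)$, we also have: *the elements of $T$ in any neighborhood of $0$ generate $T$.* We say "small elements generate $T$".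

**Continuity of translation (TL).** Let $a:\mathbb R^2\to C$ be measurable and $B\subset\mathbb R^2$ bounded. If $C$ is countable, then $|\{v\in B:a(v+t)\ne a(v)\}|\to0$ as $t\to0$. If $C$ is a compact metric space, then $a(\cdot+t)\to a$ in measure on $B$.

*Proof.* Let $C$ be countable, $B'$ a bounded neighborhood of $B$ containing $B+t$ for small $t$, and $\eta>0$. Off a subset of $B'$ of measure at most $\eta$, $a$ takes finitely many values $c_1,\dots,c_N$ on $B'$. So for small $t$ the measure in question is at most $2\eta+\sum_i\int_B|1_{\{a=c_i\}\cap B'}(v+t)-1_{\{a=c_i\}\cap B'}(v)|\,dv$, and the sum tends to $0$. If $C$ is compact, apply this to the index of a finite Borel partition of $C$ into sets of diameter less than $\eta$. $\square$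

**The contradiction hypothesis.** Suppose that $r$ is a Borel reduction of $\cong_\ell^+$ to $\bigsqcup_m\cong_m$, and put $f=r\circ\theta$. The rank of $f(v)$ is $\Gamma$-invariant, so it equals some $m$ a.e.; write $\mathrm{Sub}=\mathrm{Sub}_m$. On a conull $\Gamma$-invariant Borel set:

* **(f1)** $f(\gamma v)\cong f(v)$ for all $\gamma\in\Gamma$;
* **(f2)** for each $A\in\mathrm{Sub}$ the set $\{v:f(v)\cong A\}$ is countable.

**Why ergodicity alone is not enough.** If (f1) said $f(\gamma v)=f(v)$, then $f$ would be a.e. constant and (f2) would fail at once. But (f1) only gives $f(\gamma v)=gf(v)$ with some $g\in GL_m(\mathbb Q)$ that depends on $\gamma$ and $v$. The translations $T$ alone cannot give a contradiction. Indeed the orbit relation of the countable abelian group $T$ is hyperfinite (Gao–Jackson), hence Borel reducible to $E_0$ (Dougherty–Jackson–Kechris), and $E_0\sim_B\cong_1$ (from Baer's classification). So there is a Borel $f:\mathbb R^2\to\mathrm{Sub}_1$ with $f(v)\cong f(v')\iff v'-v\in T$; it satisfies (f1) for $\gamma\in T$,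 and (f2). The matrices in $\bar\Gamma$ must be used, and they will be, through relative property (T). A second obstacle is that $g$ is ambiguous: it may be changed by any automorphism of $f(v)$, and $\mathrm{Aut}(f(v))$ varies with $v$.

The plan has four parts: make $g$ well defined modulo a fixed group and obtain a cocycle (Sections 4 and 5); change $f(v)$ by matrices so that the cocycle no longer depends on $v$ (Sections 6 and 7); show prime by prime that the divisible part of the new group is constant (Section 8); control all large primes at once (Section 9).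

## 4. Finite rank groups one prime at a time

**Definition.** For $A\in\mathrm{Sub}$ and a prime $p$ let $A_p=\mathbb Z_pA\subset\mathbb Q_p^m$ be the $\mathbb Z_p$-module generated by $A$, and $V_p(A)=\bigcap_{k\ge0}p^kA_p$.

The set $A_p$ contains the $\mathbb Z_p$-span of a basis, so it is an open, hence closed, subgroup. The module $V_p(A)$ satisfies $p^{-1}V_p(A)=V_p(A)$, so it is a $\mathbb Q_p$-subspace. It is the largest one in $A_p$, since a subspace $V\subset A_p$ satisfies $V=p^kV\subset p^kA_p$.

*Examples.* For $A=\mathbb Z[1/2]$: $A_2=V_2(A)=\mathbb Q_2$, and $A_p=\mathbb Z_p$, $V_p(A)=0$ for odd $p$. For a line $V\subset\mathbb Q_p^2$ put $A=\{x\in\mathbb Z[1/p]^2:x\in V+\mathbb Z_p^2\}$. As $\mathbb Z[1/p]^2$ is dense in $\mathbb Q_p^2$, $A$ is dense in the open group $V+\mathbb Z_p^2$. Since $\mathbb Z^2\subset A$, $A_p$ is open and closed, so $A_p=V+\mathbb Z_p^2$ and $V_p(A)=V$. Thus every line occurs.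

**Lemma 4.1.** $A_p\cap\mathbb Q^m=\{x\in\mathbb Q^m:Nx\in A\text{ for some }N\ge1\text{ with }p\nmid N\}$, and
$$A=\{x\in\mathbb Q^m:x\in A_p\text{ for all }p\}.\tag{3}$$

*Proof.* If $Nx\in A$ and $p\nmid N$, then $x=N^{-1}(Nx)\in\mathbb Z_pA$. Conversely let $x\in\mathbb Q^m\cap A_p$. Then $x\in\mathbb Z_pL$ for a finitely generated $L\le A$; let $b_1,\dots,b_r$ be a $\mathbb Z$-basis of $L$. The $b_i$ are independent over $\mathbb Q$, hence over $\mathbb Q_p$. So the coefficients in $x=\sum z_ib_i$, $z_i\in\mathbb Z_p$, are unique. A rational linear system solvable over $\mathbb Q_p$ is solvable over $\mathbb Q$, so $z_i\in\mathbb Q\cap\mathbb Z_p$. A common denominator $N$ of the $z_i$ is prime to $p$, and $Nx\in L\subset A$. For (3), if $x\in A_p$ for all $p$, the ideal $\{N\in\mathbb Z:Nx\in A\}$ is contained in no $p\mathbb Z$, so it is $\mathbb Z$ and $x\in A$. $\square$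

**Lemma 4.2.** $A_p/V_p(A)$ is a lattice (a compact open $\mathbb Z_p$-submodule) in $\mathbb Q_p^m/V_p(A)$. Hence for fixed $V$ there are only countably many possible $A_p$ with $V_p(A)=V$.

*Proof.* Let $L=A_p/V_p(A)$. It is open and closed, and it contains no line $\mathbb Q_px$, $x\ne0$, since the preimage of a line would be a larger subspace of $A_p$. If $L$ were unbounded, there would be $x_j\in L$ with $|x_j|=p^{n_j}\to\infty$ and, on a subsequence, $p^{n_j}x_j\to x$ with $|x|=1$. Then $p^{-k}x=\lim_jp^{n_j-k}x_j\in L$ for every $k$, so $\mathbb Q_px\subset L$, a contradiction. So $L$ is compact and open. Every lattice lies between $p^k\mathbb Z_p^q$ and $p^{-k}\mathbb Z_p^q$ for some $k$ (in coordinates), and there are finitely many groups in between; so there are countably many lattices. $\square$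

For $g\in GL_m(\mathbb Q)$ clearly $(gA)_p=gA_p$ and $V_p(gA)=gV_p(A)$.

**Borelness.** By Lemma 4.1, $A_p\cap\mathbb Q^m$ depends on $A$ in a Borel way, and it determines $A_p$, which is open and closed and hence the closure of this set. For compact open $K\subset\mathbb Q_p^m$, compactness gives: $V_p(A)\cap K\ne\emptyset$ iff $p^kA_p\cap K\cap\mathbb Q^m\ne\emptyset$ for all $k$. The sets $\{V:V\cap K\ne\emptyset\}$ are countably many closed sets which separate points of the Grassmannian, so they generate its Borel structure, and $A\mapsto V_p(A)$ is Borel.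

**Definition (quasi-equality).** $A\sim B$ if $kA\subset B$ and $kB\subset A$ for some $k\ge1$. This is an equivalence relation on $\mathrm{Sub}$, preserved by $GL_m(\mathbb Q)$.

*Example.* $\mathbb Z\sim\frac12\mathbb Z$. But $\mathbb Z\not\sim A=\{a/b:b\text{ squarefree}\}$, although $V_p=0$ for both at every $p$: no $k\ge1$ satisfies $kA\subset\mathbb Z$.

**Lemma 4.3.** (i) $A\sim B$ iff $V_p(A)=V_p(B)$ for all $p$ and $A_p=B_p$ for all but finitely many $p$. (ii) Every $\sim$-class is countable.

*Proof.* (i) Let $kA\subset B$, $kB\subset A$. For $p\nmid k$ we get $A_p=kA_p\subset B_p$ and vice versa. For all $p$, $V_p(A)=kV_p(A)\subset B_p$, so $V_p(A)\subset V_p(B)$, and symmetrically. Conversely, at each of the finitely many exceptional $p$ the lattices $A_p/V_p$ and $B_p/V_p$ lie in the same space, so $p^eA_p\subset B_p$ and $p^eB_p\subset A_p$ for some $e$. Let $k$ be the product of these powers. Then $kA_p\subset B_p$ and $kB_p\subset A_p$ for all $p$, and (3) gives $kA\subset B$, $kB\subset A$.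

(ii) If $A\sim B$ via $k$, then $kA\subset B\subset k^{-1}A$, and $k^{-1}A/kA\cong A/k^2A$. This quotient is finite: $A/pA$ has dimension at most $m$ over $\mathbb F_p$, because $m+1$ elements of $A$ satisfy an integer relation with coprime coefficients, which is non-trivial mod $p$. By multiplication by primes one at a time, $A/NA$ is finite for all $N\geq 1$. So for each $k$ there are finitely many $B$. $\square$

**Definition.** $\mathcal R(A)=\{r\in M_m(\mathbb Q):krA\subset A\text{ for some }k\ge1\}$, a $\mathbb Q$-subalgebra of $M_m(\mathbb Q)$.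

*Example.* For $A=\mathbb Z\oplus\mathbb Z[1/2]$ the matrix $\begin{pmatrix}x&y\\z&w\end{pmatrix}$ is in $\mathcal R(A)$ iff $y=0$. If $y\ne0$, the numbers $kyq$ with $q\in\mathbb Z[1/2]$ are not all integers; if $y=0$, clear denominators. The group $\mathrm{Aut}(A)$ is much smaller: it requires $x=\pm1$, $w=\pm2^i$, $z\in\mathbb Z[1/2]$.

**Lemma 4.4.** $\mathcal R(A)$ depends only on the $\sim$-class of $A$; $\mathcal R(gA)=g\mathcal R(A)g^{-1}$; $\mathrm{Aut}(A)=\{g\in GL_m(\mathbb Q):gA=A\}\subset\mathcal R(A)^\times$; and $rA\sim A$ for $r\in\mathcal R(A)^\times$. There are only countably many subalgebras of $M_m(\mathbb Q)$, and $A\mapsto\mathcal R(A)$ is Borel.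

*Proof.* If $kA\subset B$, $kB\subset A$ and $lrA\subset A$, then $k^2lrB\subset klrA\subset kA\subset B$. So $\mathcal R(A)\subset\mathcal R(B)$, and conversely by symmetry. The next two claims are clear. If $krA\subset A$ and $lr^{-1}A\subset A$, then $lA\subset rA$, and $kl$ witnesses $rA\sim A$. A subalgebra is spanned by finitely many elements of a countable set; and $\{A:r\in\mathcal R(A)\}$ is Borel for each $r$. $\square$

## 5. A cocycle with values in $\mathcal N/R^\times$

**What this step is for.** The matrix $g$ in $f(\gamma v)=gf(v)$ is ambiguous up to $\mathrm{Aut}(f(v))$. We replace this varying group by the unit group of one fixed algebra.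

By (f1) and Lemma 4.4 the $GL_m(\mathbb Q)$-conjugacy class of $\mathcal R(f(v))$ is $\Gamma$-invariant. There are countably many classes, so by ergodicity it is a.e. the class of one subalgebra $R$. Let $X_0$ be the conull $\Gamma$-invariant Borel set where this holds and (f1), (f2) hold. Replace $f(v)$ by $c(v)f(v)$, where $c(v)$ is the first element in an enumeration of $GL_m(\mathbb Q)$ with $c(v)\mathcal R(f(v))c(v)^{-1}=R$. Then $\mathcal R(f(v))=R$ on $X_0$, and (f1), (f2) persist because isomorphism classes did not change. Let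
$$\mathcal N=\{g\in GL_m(\mathbb Q):gRg^{-1}=R\},\qquad\Lambda=\mathcal N/R^\times,$$
a countable group; $R^\times$ is normal in $\mathcal N$.

If $v\in X_0$ and $f(\gamma v)=gf(v)$, then $R=\mathcal R(f(\gamma v))=gRg^{-1}$, so $g\in\mathcal N$. Two such $g$ differ by an element of $\mathrm{Aut}(f(v))\subset R^\times$ on the right. So
$$w(\gamma,v):=gR^\times\in\Lambda$$
is well defined. It is Borel (take the first such $g$), and composing gives the cocycle identity
$$w(\gamma\gamma',v)=w(\gamma,\gamma'v)\,w(\gamma',v).\tag{4}$$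

The price of working modulo $R^\times$ is small: by Lemma 4.4 a matrix $r\in R^\times$ moves a group with algebra $R$ only inside its $\sim$-class, and $\sim$-classes are countable.

**Definition.** A map $w$ satisfying (4) is a *cocycle*. *Example:* if $\delta:\Gamma\to\Lambda$ is a homomorphism and $b:\mathbb R^2\to\Lambda$ is measurable, then $b(\gamma v)\delta(\gamma)b(v)^{-1}$ is a cocycle, since the middle factors $b(\gamma'v)^{-1}b(\gamma'v)$ cancel. We will show that $w$ is of this form.

## 6. Relative property (T) makes almost equivariant fields exactly equivariant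

**Definition.** A unitary representation $\rho$ of a locally compact group $S$ *almost has invariant vectors* if for all compact $\Omega\subset S$ and $\varepsilon>0$ there is a unit vector $\zeta$ with $\|\rho(s)\zeta-\zeta\|<\varepsilon$ on $\Omega$. The pair $(S,M)$, with $M$ a closed subgroup, *has property (T)* if every unitary representation of $S$ that almost has invariant vectors has a non-zero $M$-invariant vector.

*Example.* If $M$ is compact, the pair has (T): if $\|\rho(s)\zeta-\zeta\|\le\frac12$ on $M$ for a unit vector $\zeta$, the average of $\rho(s)\zeta$ over $M$ is $M$-invariant and within $\frac12$ of $\zeta$. The pair $(\mathbb Z,\mathbb Z)$ does not: in $\ell^2(\mathbb Z)$ the shift moves $\zeta=N^{-1/2}1_{[1,N]}$ by $\sqrt{2/N}$, but there is no non-zero invariant vector.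

The one deep input is the following theorem, from Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, §1.4.

**(RT)** For a local field $K$ the pair $(K^2\rtimes SL_2(K),K^2)$ has property (T).

**The two groups that contain $\Gamma$.** Let $\mathbb G=\mathbb R^2\rtimes SL_2(\mathbb R)$ with $(v,g)(v',g')=(v+gv',gg')$, and
$$S=\mathbb Q_2^2\rtimes SL_2(\mathbb Q_2),\qquad M=\mathbb Q_2^2\lhd S,\qquad\mathcal U=\mathbb Z_2^2\rtimes SL_2(\mathbb Z_2),$$
where $\mathcal U$ is compact and open in $S$. The group $\Gamma$ embeds in both. It is dense in $S$: $T$ is dense in $M$, and the closure of $\bar\Gamma$ contains all elementary matrices over $\mathbb Q_2$, which generate $SL_2(\mathbb Q_2)$. Hence $S=\Gamma\,\mathcal U$. Since $\mathbb Z[1/2]\cap\mathbb Z_2=\mathbb Z$, $\Gamma_0:=\Gamma\cap\mathcal U=\mathbb Z^2\rtimes SL_2(\mathbb Z)$.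

Let $\bar D\subset SL_2(\mathbb R)$ be a Borel fundamental domain for left multiplication by $SL_2(\mathbb Z)$. It has finite Haar measure; normalize Haar measure $\bar\mu$ by $\bar\mu(\bar D)=1$. Let $\mu=\mathrm{Leb}\times\bar\mu$ on $\mathbb G$. It is invariant under left multiplication by $\Gamma$, which is $(a,\sigma)(v,g)=(a+\sigma v,\sigma g)$, and under $(v,g)\mapsto(v+gh,g)$ for $h\in\mathbb R^2$. The set $D=Y\times\bar D$ is a fundamental domain for $\Gamma_0$ on $\mathbb G$ (first bring $g$ into $\bar D$, then translate $v$ into $Y$), and $\mu(D)=1$. On $S$ the product of the Haar measures of $\mathbb Q_2^2$ and $SL_2(\mathbb Q_2)$ is left and right invariant, because $SL_2(\mathbb Q_2)$ is unimodular and preserves Haar measure on $\mathbb Q_2^2$. Normalize it, $m_S$, so that $\mathbb Z_2^2$ and $SL_2(\mathbb Z_2)$ have measure $1$; then $m_S(\mathcal U)=1$.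

*$D\times\mathcal U$ is a fundamental domain for the diagonal left action of $\Gamma$ on $\mathbb G\times S$.* Given $(x,s)$, write $s=\gamma u$ with $u\in\mathcal U$, and $\gamma^{-1}x=\eta d$ with $\eta\in\Gamma_0$, $d\in D$. Then $(x,s)=\gamma\eta(d,\eta^{-1}u)$. If $\beta(d,u)=(d',u')$ with both points in $D\times\mathcal U$, then $\beta=u'u^{-1}\in\Gamma\cap\mathcal U=\Gamma_0$ and $\beta d=d'$, so $\beta=1$.

**Lemma 6.1.** For each $\varepsilon>0$ there are a finite $\mathcal E\subset\Gamma$ and $\vartheta>0$ such that the following holds. Let $\mathcal H$ be a separable Hilbert space, $\alpha:\Gamma\times\mathbb G\to U(\mathcal H)$ a measurable cocycle (defined on a conull $\Gamma$-invariant set), and $\xi:D\to\mathcal H$ measurable with $\|\xi\|\le1$ and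
$$\sum_{\beta\in\mathcal E}\int_{D\cap\beta D}\|\alpha(\beta,\beta^{-1}x)\xi(\beta^{-1}x)-\xi(x)\|^2\,d\mu(x)\le\vartheta.\tag{5}$$
Then there is a measurable $\bar F:\mathbb G\times SL_2(\mathbb Q_2)\to\mathcal H$ with
$$\bar F(\gamma x,\bar\gamma\bar s)=\alpha(\gamma,x)\bar F(x,\bar s)\quad\text{a.e., for all }\gamma\in\Gamma\tag{6}$$
($\bar\gamma$ the image of $\gamma$ in $\bar\Gamma$), and $\int_D\int_{SL_2(\mathbb Z_2)}\|\bar F(x,\bar s)-\xi(x)\|^2\,d\bar s\,d\mu(x)\le\varepsilon$.

What this will give: elements $a\in T$ act on $((v,g),\bar s)$ only by $v\mapsto v+a$. So for fixed $(g,\bar s)$ the field $v\mapsto\bar F((v,g),\bar s)$ is *exactly* $T$-equivariant, and ergodicity of $T$ applies to it. The matrices have done their work in passing from (5) to (6).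

*Proof.* **Step 1: a uniform form of (RT).** We claim that there are a compact $\Omega\subset S$ and $\kappa>0$ with $\max_{s\in\Omega}\|\rho(s)\zeta-\zeta\|\ge\kappa\|\zeta\|$ for every unitary representation $\rho$ of $S$ without non-zero $M$-invariant vectors and every vector $\zeta$. Otherwise take counterexamples $\rho_n$ for $(\Omega_n,1/n)$, with $\Omega_n$ an exhaustion of $S$ by compact sets. Then $\bigoplus\rho_n$ almost has invariant vectors, but no non-zero $M$-invariant vector, since the components of such a vector would be $M$-invariant. This contradicts (RT).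

Let $\rho$ be any unitary representation of $S$ and $\Pi$ the projection onto its $M$-invariant vectors. As $M$ is normal, $\Pi$ commutes with $\rho(S)$, and the complement has no non-zero $M$-invariant vector. Applying the claim to $F-\Pi F$ and using $\rho(s)(F-\Pi F)-(F-\Pi F)=(1-\Pi)(\rho(s)F-F)$,
$$\|F-\Pi F\|\le\kappa^{-1}\max_{s\in\Omega}\|\rho(s)F-F\|.\tag{7}$$

**Step 2: choosing $\mathcal E$ and $\vartheta$.** We need finitely many $\beta\in\Gamma$ that control the motion by $\Omega$. Choose $t_1,\dots,t_k\in S$ with $\Omega\subset\bigcup_it_i\,\mathcal U$, and a finite $C\subset\Gamma$ with $\bigcup_i\mathcal Ut_i\subset\bigcup_{\gamma\in C}\gamma\,\mathcal U$; this is possible because $\mathcal Ut_i$ is compact and $S=\Gamma\,\mathcal U$. For $\gamma\in C$, $x\in D$ let $\beta(\gamma,x)=\gamma\eta$, where $\eta\in\Gamma_0$ is the unique element with $(\gamma\eta)^{-1}x\in D$. Since $\mu(D)=1$ and $\beta(\gamma,\cdot)$ takes countably many values, there is a finite $\mathcal E\subset\Gamma$ such that $\mathcal B_0=\{x\in D:\beta(\gamma,x)\notin\mathcal E\text{ for some }\gamma\in C\}$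 has $\mu(\mathcal B_0)\le\kappa^2\varepsilon/8$. Put $\vartheta=\kappa^2\varepsilon/2$. These depend only on $\varepsilon$.

**Step 3: the induced representation.** We turn $\alpha$ into a representation of $S$. Let $\mathcal V$ be the space of classes of measurable $F:\mathbb G\times S\to\mathcal H$ with $F(\gamma x,\gamma s)=\alpha(\gamma,x)F(x,s)$ and $\int_{D\times\mathcal U}\|F\|^2<\infty$. As $D\times\mathcal U$ is a fundamental domain, restriction identifies $\mathcal V$ with $L^2(D\times\mathcal U,\mathcal H)$: a function $F_0$ on $D\times\mathcal U$ extends by $F(\gamma d,\gamma u)=\alpha(\gamma,d)F_0(d,u)$, and the cocycle identity gives equivariance. For $t\in S$ put $(\rho(t)F)(x,s)=F(x,st)$. Right translation commutes with the left action of $\Gamma$, so $\rho(t)F$ is again equivariant and $D\times\mathcal Ut$ is also a fundamental domain. As $\|F\|^2$ and the measure are $\Gamma$-invariant, and $m_S$ is right invariant, $\|\rho(t)F\|^2=\int_{D\times\mathcal Ut}\|F\|^2=\|F\|^2$. So $\rho$ is a homomorphism into the unitary group. It is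 weakly measurable by Fubini, and a weakly measurable unitary representation of a second countable locally compact group on a separable Hilbert space is continuous.

**Step 4: the field $\xi$ as an almost invariant vector.** Let $F\in\mathcal V$ be the element equal to $\xi(x)$ on $D\times\mathcal U$, i.e. $F(\gamma d,\gamma u)=\alpha(\gamma,d)\xi(d)$. It is right $\mathcal U$-invariant. For $s=t_iu\in\Omega$ we get $\rho(s)F=\rho(t_i)F$, so the maximum in (7) is at most $\max_i\|\rho(t_i)F-F\|$.

Fix $i$. For $x\in D$, $u\in\mathcal U$ let $\gamma$ be the first element of $C$ with $ut_i\in\gamma\,\mathcal U$; write $ut_i=\gamma u'$ and $\beta=\beta(\gamma,x)=\gamma\eta$. Then $(x,ut_i)=\beta(\beta^{-1}x,\eta^{-1}u')$ with $\beta^{-1}x\in D$, $\eta^{-1}u'\in\mathcal U$, so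
$$F(x,ut_i)=\alpha(\beta,\beta^{-1}x)\xi(\beta^{-1}x).$$
For $x\in\mathcal B_0$ the integrand $\|F(x,ut_i)-F(x,u)\|^2$ is at most $4$. For $x\notin\mathcal B_0$ we have $\beta\in\mathcal E$ and $x\in D\cap\beta D$, so by (5) these $x$ contribute at most $\vartheta$. Hence $\|\rho(t_i)F-F\|^2\le4\cdot\kappa^2\varepsilon/8+\kappa^2\varepsilon/2=\kappa^2\varepsilon$, and (7) gives $\|F-\Pi F\|^2\le\varepsilon$.

**Step 5: dropping the variable in $M$.** Since $(b_0,\bar s)(b,1)=(b_0+\bar sb,\bar s)$, right $M$-invariance and Fubini show that for a.e. $(x,\bar s)$ the value $\Pi F(x,(b_0,\bar s))$ is a.e. independent of $b_0$. Let $\bar F(x,\bar s)$ be this value. Equivariance of $\Pi F\in\mathcal V$ gives (6), and $\int_{D\times\mathcal U}\|\Pi F-F\|^2\le\varepsilon$ is the last assertion. $\square$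

## 7. The cocycle $w$ is cohomologous to a homomorphism

**Proposition 7.1.** There are a measurable $b:\mathbb R^2\to\Lambda$ and a homomorphism $\delta:\Gamma\to\Lambda$ with $w(\gamma,v)=b(\gamma v)\delta(\gamma)b(v)^{-1}$ for a.e. $v$, for all $\gamma\in\Gamma$.

**Step 1: the sets $I_t$.** To see what to look for, suppose such $b,\delta$ exist and put $\varphi(v)=b(v+t)b(v)^{-1}$. For $a\in T$,
$$\varphi(v+a)=w(a,v+t)b(v+t)\delta(a)^{-1}\cdot\delta(a)b(v)^{-1}w(a,v)^{-1}=w(a,v+t)\varphi(v)w(a,v)^{-1}.$$
This relation does not mention $b$ or $\delta$. So for $t\in\mathbb R^2$ let $I_t$ be the set of measurable $\varphi:\mathbb R^2\to\Lambda$ (mod null sets) with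
$$\varphi(v+a)=w(a,v+t)\,\varphi(v)\,w(a,v)^{-1}\quad\text{a.e., for all }a\in T.\tag{8}$$

* **(I1)** If $\varphi,\varphi'\in I_t$ agree on a set of positive measure, they are equal: by (8) the set $\{\varphi=\varphi'\}$ is $T$-invariant.
* **(I2)** $\mathcal L=\{(t,\varphi):\varphi\in I_t\}$ is a group under $(t,\varphi)(t',\varphi')=(t+t',\varphi'(\cdot+t)\varphi)$, with identity $(0,e)$ and $(t,\varphi)^{-1}=(-t,\varphi(\cdot-t)^{-1})$.

To check (I2): for $\varphi\in I_t$, $\varphi'\in I_{t'}$,
$$\varphi'(v+t+a)\varphi(v+a)=w(a,v+t+t')\varphi'(v+t)w(a,v+t)^{-1}\cdot w(a,v+t)\varphi(v)w(a,v)^{-1},$$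
so the product lies in $I_{t+t'}$. Both bracketings of a triple product have second component $\varphi''(\cdot+t+t')\varphi'(\cdot+t)\varphi$. For the inverse, (8) at $v-t$ gives $\varphi(v-t+a)^{-1}=w(a,v-t)\varphi(v-t)^{-1}w(a,v)^{-1}$, so $\varphi(\cdot-t)^{-1}\in I_{-t}$, and both products with $(t,\varphi)$ are $(0,e)$.

For $\eta>0$ let $O_\eta$ be the set of $t$ for which some $\varphi\in I_t$ has $|\{v\in Y:\varphi(v)\ne e\}|\le\eta$.

**Claim 7.2.** For all $\eta>0$, $O_\eta$ contains a neighborhood of $0$.

**Step 2: elements of $I_t$ for many small $t$.** This is the first use of Lemma 6.1. For $h\in\mathbb R^2$ define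
$$\alpha_h(\gamma,(v,g))\,\delta_\lambda=\delta_{w(\gamma,v+gh)\,\lambda\,w(\gamma,v)^{-1}}\qquad\text{on }\ell^2(\Lambda)$$
(here $\delta_\lambda$ is a basis vector). This is a cocycle on $\mathbb G$, because for $\gamma=(a,\sigma)$ we have $\gamma(v,g)=(\gamma v,\sigma g)$ and $\gamma v+\sigma gh=\gamma(v+gh)$. It is defined where $v,v+gh\in X_0$. Take $\xi\equiv\delta_e$. After the substitution $x\mapsto\beta x$, the sum in (5) is at most
$$\sum_{\beta\in\mathcal E}2\,\mu\{(v,g)\in D:w(\beta,v+gh)\ne w(\beta,v)\},$$
which tends to $0$ as $h\to0$, by (TL) for each $g$ and dominated convergence. So given $\varepsilon$ there is $r_\varepsilon>0$ such that for $|h|<r_\varepsilon$ Lemma 6.1 provides $\bar F_h$ with $\int_D\int\|\bar F_h-\delta_e\|^2\le\varepsilon$.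

By Markov and Fubini there is a measurable $\mathcal G_h\subset\bar D$ with $\bar\mu(\mathcal G_h)\ge1-\sqrt\varepsilon$ such that for each $g\in\mathcal G_h$ there is $\bar s$ for which $F(v):=\bar F_h((v,g),\bar s)$ satisfies $\int_Y\|F-\delta_e\|^2\le\sqrt\varepsilon$ and, with $t=gh$,
$$F(v+a)\bigl(w(a,v+t)\lambda w(a,v)^{-1}\bigr)=F(v)(\lambda)\qquad(a\in T,\ \lambda\in\Lambda,\ \text{a.e. }v).\tag{9}$$
Here we used that $T$ acts trivially on $g$ and $\bar s$. Assume $100\sqrt\varepsilon<1$. By (9) $\|F(v)\|$ is $T$-invariant, so it is a.e. a constant $c$. The set $\{v\in Y:\|F(v)-\delta_e\|<1/10\}$ has measure at least $1-100\sqrt\varepsilon>0$, so $c<1.1$. Let $\varphi(v)$ be the $\lambda$ with $|F(v)(\lambda)|^2>c^2/2$, which is unique if it exists. By (9) its domain is $T$-invariant and $\varphi$ satisfies (8). If $\|F(v)-\delta_e\|<1/10$, then $|F(v)(e)|^2>0.81>1.21/2>c^2/2$, so $\varphi(v)=e$. Hence the domain is conull, $\varphi\in I_{gh}$, and $|\{v\in Y:\varphi(v)\ne e\}|\le100\sqrt\varepsilon$.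

**Step 3: proof of Claim 7.2.** Step 2 treats $t=gh$ for most $g$; the group $\mathcal L$ and Steinhaus' theorem fill a neighborhood. Given $\eta$, choose $r>0$ with $|Y\setminus(Y+t')|\le\eta/3$ for $|t'|\le r$; choose $\varepsilon$ with $100\sqrt\varepsilon\le\eta/3$ and $100\sqrt\varepsilon<1$; a compact $\bar D'\subset\bar D$ with $\bar\mu(\bar D')\ge1/2$; and $h\ne0$ with $|h|<r_\varepsilon$ and $|gh|\le r$ on $\bar D'$. Then $\bar\mu(\mathcal G_h\cap\bar D')>0$. Let $C_0\subset\mathcal G_h\cap\bar D'$ be compact of positive measure and $C_1=C_0h$, a compact set. It has positive measure because $g\mapsto gh$ is a submersion $SL_2(\mathbb R)\to\mathbb R^2\setminus\{0\}$, so preimages of null sets are null.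

For $t,t'\in C_1$ let $\varphi\in I_t$, $\varphi'\in I_{t'}$ be as in Step 2. Then
$$(t',\varphi')^{-1}(t,\varphi)=\bigl(t-t',\ \varphi(\cdot-t')\varphi'(\cdot-t')^{-1}\bigr).$$
On $Y$ the second component differs from $e$ only if $v-t'\notin Y$, or $\varphi$ or $\varphi'$ differs from $e$ at $v-t'\in Y$. This has measure at most $|(Y-t')\setminus Y|+2\eta/3=|Y\setminus(Y+t')|+2\eta/3\le\eta$. So $C_1-C_1\subset O_\eta$, and $C_1-C_1$ contains a neighborhood of $0$ by Steinhaus. This proves Claim 7.2.

**Step 4: a homomorphism $\mathbb R^2\to\mathcal L$.** We choose the elements of $I_t$ coherently. Let $O\subset O_{1/8}$ be an open ball around $0$ with $|(Y+t)\setminus Y|\le1/8$ for $t\in O$. For $t\in O$ let $\varphi_t\in I_t$ be the element equal to $e$ on $Y$ off measure at most $1/8$. It is unique by (I1), since two of them agree on measure at least $3/4$. If $t,t',t+t'\in O$, then $\varphi_{t'}(\cdot+t)\varphi_t\in I_{t+t'}$ equals $e$ on $Y$ off measure at most $3/8$. So it agrees with $\varphi_{t+t'}$ on positive measure and equals it. Put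 $j(t)=(t,\varphi_t)\in\mathcal L$. Then
$$j(t)j(t')=j(t+t')=j(t')j(t)\qquad\text{whenever }t,t',t+t'\in O.$$

To extend $j$, for $t\in\mathbb R^2$ and $k$ with $t/k\in O$ put $j_k(t)=j(t/k)^k$. For $i\ge1$ all multiples $i't/(ki)$ with $i'\le i$ lie in $O$, so $j(t/(ki))^i=j(t/k)$ by induction, and $j_{ki}(t)=j_k(t)$. If also $t/i\in O$, then $j_k(t)=j_{ki}(t)=j_i(t)$. So $j(t):=j_k(t)$ does not depend on $k$ and extends $j|_O$. For given $t,t'$ and large $k$, $j(t/k)$ and $j(t'/k)$ commute and have product $j((t+t')/k)$; taking $k$-th powers, $j(t+t')=j(t)j(t')$. Write $j(t)=(t,\Phi_t)$. Then $\Phi_t\in I_t$ for all $t$, and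
$$\Phi_{t+t'}(v)=\Phi_{t'}(v+t)\,\Phi_t(v)\qquad\text{for all }t,t'\text{ and a.e. }v.\tag{10}$$

**Step 5: joint measurability.** We want to regard $\Phi_t(v)$ as a function of $(v,t)$. First, for $\eta<1/8$ and $s\in O\cap O_\eta$, the element of $I_s$ witnessing $s\in O_\eta$ is $\varphi_s=\Phi_s$ by uniqueness. So Claim 7.2 gives $|\{v\in Y:\Phi_s(v)\ne e\}|\to0$ as $s\to0$. The same holds on $Y+a$, $a\in\mathbb Z^2$, because $\Phi_s(v+a)=w(a,v+s)\Phi_s(v)w(a,v)^{-1}$ and (TL) applies to $w(a,\cdot)$. So $\Phi_s\to e$ in measure on bounded sets, and by $\Phi_{t+s}(v)=\Phi_s(v+t)\Phi_t(v)$ the map $t\mapsto\Phi_t$ is continuous for convergence in measure on bounded sets.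

For each $n$, by continuity and Lindelöf, choose a countable Borel partition $\{B_{n,i}\}_i$ of $\mathbb R^2$ and points $t_{n,i}$ with $|\{|v|\le n:\Phi_t(v)\ne\Phi_{t_{n,i}}(v)\}|\le2^{-n}$ for $t\in B_{n,i}$. The function $\Phi^n(v,t)=\Phi_{t_{n,i}}(v)$ for $t\in B_{n,i}$ is jointly measurable. By Borel–Cantelli, for every $t$ and a.e. $v$, $\Phi^n(v,t)=\Phi_t(v)$ for all large $n$. Let $\Phi(v,t)$ be the eventual value of $\Phi^n(v,t)$ if it exists, and $e$ otherwise. Then $\Phi$ is jointly measurable and $\Phi(\cdot,t)=\Phi_t$ a.e., for every $t$.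

**Step 6: the function $b$ and constancy on $T$.** By (10) and Fubini choose $v_0$ such that $\Phi(v_0,t+t')=\Phi(v_0+t,t')\Phi(v_0,t)$ for a.e. $(t,t')$, and put $b(v)=\Phi(v_0,v-v_0)$. Then $b(v+t)=\Phi(v,t)b(v)$ for a.e. $(v,t)$. Let $w'(\gamma,v)=b(\gamma v)^{-1}w(\gamma,v)b(v)$, again a cocycle. For $a\in T$, (8) for $\Phi_t$ says $w(a,v+t)=\Phi(v+a,t)w(a,v)\Phi(v,t)^{-1}$. So for a.e. $(v,t)$
$$w'(a,v+t)=b(v+a)^{-1}\Phi(v+a,t)^{-1}\cdot\Phi(v+a,t)w(a,v)\Phi(v,t)^{-1}\cdot\Phi(v,t)b(v)=w'(a,v).$$
Hence $w'(a,\cdot)$ is a.e. a constant $\delta(a)$, and $\delta:T\to\Lambda$ is a homomorphism.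

**Step 7: constancy on $\bar\Gamma$.** Let $\sigma\in\bar\Gamma$. In $\Gamma$ we have $\sigma\cdot a=(\sigma a)\cdot\sigma$, so the cocycle identity gives
$$w'(\sigma,v+a)=\delta(\sigma a)\,w'(\sigma,v)\,\delta(a)^{-1}\quad\text{a.e.}\tag{11}$$
Since $\Lambda$ is countable, some $E_\lambda=\{v:w'(\sigma,v)=\lambda\}$ has positive measure. For all sufficiently small $a\in T$, $|E_\lambda\cap(E_\lambda-a)|>0$, so (11) gives $\delta(\sigma a)=\lambda\delta(a)\lambda^{-1}$. Both sides are homomorphisms in $a$ and small elements generate $T$, so this holds for all $a\in T$. Then (11) shows that $E_\lambda$ is $T$-invariant, hence conull. As $(a,\sigma)=a\cdot\sigma$, $w'(\gamma,\cdot)$ is a.e. a constant $\delta(\gamma)$ for every $\gamma\in\Gamma$, and $\delta$ is a homomorphism. $\square$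

**Transfer to groups.** Let $\hat b:\mathbb R^2\to\mathcal N$ be a measurable lift of $b$ and $\hat g_\gamma\in\mathcal N$ a lift of $\delta(\gamma)$. Put $A(v)=\hat b(v)^{-1}f(v)$; then $\mathcal R(A(v))=R$. If $f(\gamma v)=gf(v)$, then $g\in\hat b(\gamma v)\,\hat g_\gamma\,\hat b(v)^{-1}R^\times$ for a.e. $v$. As $R^\times$ is normal in $\mathcal N$, $A(\gamma v)=\hat b(\gamma v)^{-1}gf(v)=\hat g_\gamma r'A(v)$ for some $r'\in R^\times$, and $r'A(v)\sim A(v)$ by Lemma 4.4. So:

* **(a)** $A(\gamma v)\sim\hat g_\gamma A(v)$ for all $\gamma\in\Gamma$ and a.e. $v$;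
* **(b)** for each $\sim$-class $\mathcal C$, the set $\{v\in X_0:A(v)\in\mathcal C\}$ is countable.

For (b): if $A(v)\in\mathcal C$, then $f(v)\in\mathcal N\mathcal C$, a countable set by Lemma 4.3(ii); use (f2).

We now aim to show that $A(v+t)\sim A(v)$ for a positive measure set of $(v,t)$, against (b). By Lemma 4.3(i) this has two parts: the spaces $V_p$, and equality of $A_p$ at almost all $p$.

## 8. The divisible parts $V_p(A(v))$ are constant

**Proposition 8.1.** For each prime $p$, $V_p(A(v))$ is a.e. constant.

The reason is a clash of topologies: by (a) translations by $T\subset\mathbb R^2$ act on $V_p(A(v))$ through $p$-adic matrices. Small real translations must act by nearly trivial matrices, and totally disconnected groups have small open subgroups.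

**Step 1: set-up in projective space.** Fix $p$ and put $V(v)=V_p(A(v))$. By (a) and Lemma 4.3, $V(v+a)=\hat g_aV(v)$ a.e. for $a\in T$. So $q=\dim V(v)$ is a.e. constant. By Plücker coordinates view $V(v)$ as a point of $\mathbb P(W)$, $W=\bigwedge^q\mathbb Q_p^m$, and let $h_a=\bigwedge^q\hat g_a$. For a subspace $W'\subset W$ let $E_{W'}=\{v:V(v)\in\mathbb P(W')\}$. Then $E_{W'}+a=E_{h_aW'}$ mod null sets, and $E_{W'}\cap E_{W''}=E_{W'\cap W''}$.

**Step 2: a minimal subspace.** We shrink $W$ so that no proper subspace carries mass. Choose $W'$ of minimal dimension with $|E_{W'}|>0$. For small $a\in T$, $|E_{W'}\cap E_{h_aW'}|=|E_{W'}\cap(E_{W'}+a)|>0$, so $h_aW'=W'$ by minimality and $E_{W'}+a=E_{W'}$. Small elements generate $T$, so $E_{W'}$ is $T$-invariant, hence conull. For any $a\in T$ then $E_{h_aW'}$ is conull too, so $h_aW'=W'$ by minimality. Proper subspaces $W''\subsetneq W'$ have $|E_{W''}|=0$. Moreover: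

$(*)$ *If $c\in PGL(W')$ fixes $V(v)$ for a.e. $v$, then $c=1$.* A lift of $c$ has finitely many eigenvalues in $\mathbb Q_p$, and a.e. $V(v)$ lies in an eigenspace. So some eigenspace $W''\subset W'$ has $|E_{W''}|>0$, i.e. $W''=W'$.

Since $V(v+a+a')=h_{a+a'}V(v)=h_ah_{a'}V(v)$ a.e., $(*)$ shows that $a\mapsto[h_a]\in PGL(W')$ is a homomorphism on $T$.

**Step 3: no escape to infinity.** *If $a_j\in T$ and $a_j\to0$, then $[h_{a_j}]$ does not tend to infinity in $PGL(W')$.* Suppose that it does. Scale by $c_j\in\mathbb Q_p^*$ so that $c_jh_{a_j}|_{W'}$ has matrix norm $1$, and pass to a subsequence with $c_jh_{a_j}|_{W'}\to u\ne0$. Here $u$ is not invertible, otherwise $[h_{a_j}]\to[u]$ in $PGL(W')$. Let $\nu$ be the push-forward of Lebesgue measure on $Y$ under $V$, a probability measure on $\mathbb P(W')$. For continuous $\phi:\mathbb P(W')\to[0,1]$,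
$$\int\phi\circ h_{a_j}\,d\nu=\int_Y\phi(V(v+a_j))\,dv=\int_{Y+a_j}\phi(V(v))\,dv,$$
so $\bigl|\int\phi\circ h_{a_j}\,d\nu-\int\phi\,d\nu\bigr|\le|Y\,\triangle\,(Y+a_j)|\to0$. If $x\notin\mathbb P(\ker u)$, then $h_{a_j}x\to[ux]\in\mathbb P(\operatorname{im}u)$. So if $\phi$ vanishes on $\mathbb P(\operatorname{im}u)$, then $\int\phi\,d\nu\le\nu(\mathbb P(\ker u))$. Letting $\phi\uparrow1$ off the closed set $\mathbb P(\operatorname{im}u)$ gives
$$1-\nu(\mathbb P(\operatorname{im}u))\le\nu(\mathbb P(\ker u)).$$
Both subspaces are proper, so both measures are $0$ by Step 2, a contradiction.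

**Step 4: $[h_a]\to1$ as $a\to0$.** By Step 3 the set $\{[h_a]:a\in T,|a|<r\}$ is relatively compact for some $r>0$; otherwise, with an exhaustion of $PGL(W')$ by compact sets, we could choose $a_j\to0$ with $[h_{a_j}]\to\infty$. If $a_j\to0$ and $[h_{a_j}]\to c$, then by (TL) in the compact space $\mathbb P(W')$, along a subsequence and for a.e. $v$,
$$V(v)=\lim V(v+a_j)=\lim h_{a_j}V(v)=cV(v),$$
so $c=1$ by $(*)$. Hence $[h_a]\to1$ as $a\to0$ in the real topology.

**Step 5: $[h_a]=1$ for all $a\in T$.** In a basis of $W'$ let $U_k$, $k\ge1$, be the image in $PGL(W')$ of the group of matrices congruent to $1$ mod $p^k$. It is an open subgroup. For small $a$, $[h_a]\in U_k$; small elements generate $T$, so $[h_a]\in U_k$ for all $a\in T$. Now $\bigcap_kU_k=1$: if a matrix $g$ equals $\lambda_k(1+p^kX_k)$ with $X_k$ integral and $\lambda_k$ a scalar for every $k$, then $|\lambda_k|=\|g\|$, so $g$ is within $p^{-k}\|g\|$ of a scalar for every $k$, and $g$ is scalar. So $[h_a]=1$, and $V(v+a)=V(v)$ a.e. for all $a\in T$. By ergodicity $V$ is a.e. constant.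 $\square$

From now on $V_p(A(v))=V_p$ for all $p$ and a.e. $v$. By Lemma 4.2 the function $A_p(v):=A(v)_p$ takes, for each $p$, only countably many values a.e.

## 9. All large primes at once: the end of the proof of Theorem 2.1

For one prime $p$, (TL) says that $A_p(v+t)=A_p(v)$ for most $v\in Y$ when $t$ is small. This does not suffice: how small $t$ must be depends on $p$, and $\sim$ needs equality at all but finitely many $p$ simultaneously. (The group $\{a/b:b\text{ squarefree}\}$ against $\mathbb Z$ shows what can go wrong.) We need one radius for all large $p$, and a second use of Lemma 6.1 provides it.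

By (a) and Lemma 4.3, for $\gamma\in\Gamma$ and a.e. $v$ there is a least integer $p_\gamma(v)<\infty$ such that $A_p(\gamma v)=\hat g_\gamma A_p(v)$ for all primes $p>p_\gamma(v)$; the function $p_\gamma$ is measurable. For integers $P<Q$ put
$$d(t)=d_{P,Q}(t)=|\{v\in Y:A_p(v)\ne A_p(v+t)\text{ for some prime }p\in(P,Q]\}|.$$

**Step 1: elementary properties of $d$.**

* **(d1)** $d$ is continuous, $d(0)=0$ and $0\le d\le1$.
* **(d2)** $d(t+t')\le d(t)+d(t')+|t|_1$ and $d(-t)\le d(t)+|t|_1$. Hence $d(t-t')\le d(t)+d(t')+2|t'|_1$, and $d(Ky)\le Kd(y)+K|y|_1$ for $K\in\mathbb N$.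

To check: let $a(v)=(A_p(v))_{p\in(P,Q]}$, a countable-valued function. Then $|d(t+s)-d(t)|\le|\{v\in Y:a(v+t+s)\ne a(v+t)\}|\to0$ as $s\to0$ by (TL). Next, $a(v)\ne a(v+t+t')$ forces $a(v)\ne a(v+t)$ or $a(v+t)\ne a(v+t+t')$; the second set has measure at most $d(t')+|(Y+t)\setminus Y|$, and $|(Y\pm t)\setminus Y|\le|t|_1$. Substituting $v\mapsto v+t$ gives $d(-t)=|\{v\in Y-t:a(v+t)\ne a(v)\}|\le d(t)+|t|_1$. Then $d(-t'+t)\le d(-t')+d(t)+|t'|_1$ gives the third inequality, and $d(y+ky)\le d(y)+d(ky)+|y|_1$ gives the last by induction.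

**Step 2: $d$ is mostly near $0$ or near $1$.** This step produces a dichotomy that is uniform in $Q$.

* **(d3)** For every $\varepsilon>0$ there is $P_0$ such that for all $P\ge P_0$, $Q>P$ and $|h|\le1$:
$$\int_{\bar D}d(gh)\bigl(1-d(gh)\bigr)\,d\bar\mu(g)\le\varepsilon.$$

*Proof.* Let $\mathcal B=\{(v,g)\in\mathbb G:A_p(v)=A_p(v+gh)\text{ for all primes }p\in(P,Q]\}$ and apply Lemma 6.1 with $\mathcal H=\mathbb C$, $\alpha=1$, $\xi=1_{\mathcal B}|_D$. For $\gamma=(a,\sigma)$ we have $\gamma(v,g)=(\gamma v,\sigma g)$ and $\gamma v+\sigma gh=\gamma(v+gh)$. If $p_\gamma(v)\le P$ and $p_\gamma(v+gh)\le P$, then for $p>P$ both $A_p(v)$ and $A_p(v+gh)$ are multiplied by the same matrix $\hat g_\gamma$, so $(v,g)\in\mathcal B$ iff $\gamma(v,g)\in\mathcal B$. After the substitution $x\mapsto\beta x$ the sum in (5) is at most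
$$\sum_{\beta\in\mathcal E}\mu\{(v,g)\in D:p_\beta(v)>P\text{ or }p_\beta(v+gh)>P\}.$$
This tends to $0$ as $P\to\infty$, uniformly in $Q$ and $|h|\le1$. Indeed, discard the complement of a compact $\bar D_c\subset\bar D$, of small measure. For $g\in\bar D_c$ we have $|gh|\le L$ with $L$ depending only on $\bar D_c$, so both conditions put $z=v$ or $z=v+gh$ in $\{|z|\le L+2,\ p_\beta(z)>P\}$, whose measure tends to $0$.

So for large $P$ there is $\bar F$ as in Lemma 6.1. It is invariant under $T$, which acts trivially on $g$ and $\bar s$; by ergodicity $\bar F$ depends only on $(g,\bar s)$. For any constant $c$,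
$$\int_Y|1_{\mathcal B}(v,g)-c|^2\,dv\ge d(gh)(1-d(gh)),$$
the variance of an indicator with mean $1-d(gh)$. Integrate over $(g,\bar s)\in\bar D\times SL_2(\mathbb Z_2)$. $\square$

**Step 3: constants.** Let $e_1=(1,0)^{\mathsf T}$ and let $\pi$ be the law of $ge_1$ for $g\in\bar D$ with $\bar\mu$. Since $g\mapsto ge_1$ is a submersion, $\pi$ is an absolutely continuous probability measure on $\mathbb R^2$. Fix successively:

* $c>0$ with $|\pi(X+t)-\pi(X)|\le1/10$ for all Borel $X$ and $|t|\le c$ (translation is $L^1$-continuous on the density);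
* an integer $K\ge1$ with $\pi\{|t|\le Kc\}\ge0.95$;
* $\tau=\frac1{100K}$ and $\varepsilon=\tau(1-\tau)/25$;
* $s_0\in(0,1]$ with $4K^2cs_0+2Kcs_0\le\frac1{100}$;
* $P=P_0(\varepsilon)$ from (d3).

Let $Q>P$ be arbitrary and $J(s)=\int d(st)\,d\pi(t)$. By (d1) and dominated convergence $J$ is continuous, and $J(0)=0$.

**Step 4: a gap in the values of $J$.** *Claim 9.1. If $0\le s\le s_0$ and $J(s)\le0.1$, then $d(st)\le0.03$ for all $|t|\le Kc$, and $J(s)\le0.08$.*

*Proof.* By (d3) with $h=se_1$, $\pi\{t:\tau<d(st)<1-\tau\}\le\varepsilon/(\tau(1-\tau))=0.04$. By Markov, $\pi\{t:d(st)\ge1-\tau\}\le0.1/(1-\tau)<0.11$. So $X=\{|t|\le Kc:d(st)\le\tau\}$ has $\pi(X)\ge1-0.05-0.04-0.11=0.8$.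

For $|t|\le c$ we have $\pi(X)+\pi(X+t)\ge0.8+0.7>1$. So $X$ meets $X+t$, i.e. $t=x-x'$ with $x,x'\in X$. By (d2), and since $|x'|_1\le2|x'|$, $d(st)\le2\tau+2s|x'|_1\le2\tau+4sKc$. For $|t|\le Kc$ apply the last part of (d2) with $y=st/K$, for which $d(y)\le2\tau+4sKc$ by what was just shown:
$$d(st)\le K(2\tau+4sKc)+K|y|_1\le2K\tau+4K^2cs+2Kcs\le0.02+0.01=0.03.$$
Finally $J(s)\le0.03+\pi\{|t|>Kc\}\le0.03+0.05$. $\square$

**Step 5: connectedness.** By Claim 9.1,
$$\{s\in[0,s_0]:J(s)\le0.1\}=\{s\in[0,s_0]:J(s)\le0.08\}=\{s\in[0,s_0]:J(s)<0.1\}.$$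
This set is closed, relatively open and contains $0$; hence it is $[0,s_0]$. Applying the claim at $s=s_0$, with $r:=s_0Kc$, which does not depend on $Q$,
$$d_{P,Q}(t)\le0.03\qquad\text{for all }|t|\le r\text{ and all }Q>P.$$

**Step 6: the contradiction.** Let $Q\to\infty$. For each $|t|\le r$, the set of $v\in Y$ with $A_p(v)=A_p(v+t)$ for all primes $p>P$ has measure at least $0.97$. By Section 8, $V_p(A(v))=V_p(A(v+t))=V_p$ for all $p$ and a.e. $v$, so Lemma 4.3(i) gives $A(v)\sim A(v+t)$ for a.e. such $v$. By Fubini there is $v\in X_0$ such that $v+t\in X_0$ and $A(v+t)\sim A(v)$ for a set of $t$ of positive measure. Such a set is uncountable, which contradicts (b). Theorem 2.1 is proved. $\blacksquare$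

## 10. Rank two and the affine group of the rationals

We prove Proposition 2.4. Besides $\cong_1\sim_BE_0$, we use: a Borel equivalence relation with countable classes is $\le_BE_0$ iff it is hyperfinite (Dougherty–Jackson–Kechris). In particular, if such a relation reduces to a hyperfinite one, it is hyperfinite.

**If $\cong_1\sim_B\cong_2^+$, then $E_{\rm aff}$ is hyperfinite.** By (2) and the converse shown there, $\alpha\mapsto(\mathbb Q^2,s_\alpha)$ is a Borel reduction of $E_{\rm aff}$ to $\cong_2^+$. So $E_{\rm aff}\le_B\cong_2^+\sim_B\cong_1\sim_BE_0$.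

**If $E_{\rm aff}$ is hyperfinite, then $\cong_1\sim_B\cong_2^+$.** By Proposition 2.2 it suffices to show $\cong_2^+\le_BE_0$.

**Step 1: states determine the order.** This step encodes $G^+$ by two real numbers. Normalize in a Borel way (apply the first suitable matrix) so that $G\le\mathbb Q^2$ and $u=(1,0)$; this is possible since $u\ne0$. Extend the order to $\mathbb Q^2$: $x\ge0$ iff $lx\in G^+$ for some $l\ge1$. As $G$ is unperforated, this restricts to the given order on $G$. A state extends uniquely to $\mathbb Q^2$. Put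
$$p(x)=\inf\{q\in\mathbb Q:x\le qu\}\qquad(x\in\mathbb Q^2).$$
This is finite: if $-ku\le x\le qu$, then $(q+k)u\ge0$, so $q\ge-k$. It is subadditive and $p(qx)=qp(x)$ for rational $q\ge0$. Every state satisfies $s\le p$. Conversely, given $x$, Hahn–Banach (for $\mathbb Q$-vector spaces, with the usual proof) gives a $\mathbb Q$-linear $s:\mathbb Q^2\to\mathbb R$ with $s\le p$ and $s(x)=p(x)$. It is a state: for $y\ge0$, $-s(y)\le p(-y)\le0$; and $s(u)\le p(u)=1$, $-s(u)\le p(-u)=-1$. Hence
$$\max_ss(x)=p(x)\quad\text{over all states }s.\tag{12}$$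
A state has the form $s_\alpha(x,y)=x+\alpha y$ with $\alpha=s(0,1)$. The set of such $\alpha$ is given by the closed convex conditions $s_\alpha\ge0$ on $G^+$. By (12) it is a non-empty compact interval $[\alpha_1,\alpha_2]$ with $\alpha_2=p(0,1)$, $\alpha_1=-p(0,-1)$, which are Borel functions of $(G,G^+)$.

*For simple $G$: $g>0$ iff $s(g)>0$ for all states $s$.* If $g>0$, the order ideal $\{x:-kg\le x\le kg\text{ for some }k\}$ is non-zero, so it is $G$; thus $u\le kg$ for some $k\ge1$, and $s(g)\ge1/k$. Conversely, if all $s(g)>0$, then by (12) $p(-g)<0$, so $-g\le qu$ for some rational $q<0$, and $g\ge-qu\ge0$, while $g\ne0$. (This converse holds in every unperforated group with order unit: Goodearl, *Partially Ordered Abelian Groups with Interpolation*, Ch. 4.) So the structure is determined by $(G,\alpha_1,\alpha_2)$.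

**Step 2: an action of $\mathrm{Aff}(\mathbb Q)$.** The matrices in $GL_2(\mathbb Q)$ fixing $u$ are $(x,y)\mapsto(x+cy,ry)$ with $r\in\mathbb Q^*$, $c\in\mathbb Q$. By (2) such a map pulls $s_\alpha$ back to $s_{r\alpha+c}$. So these matrices form a copy of $\mathrm{Aff}(\mathbb Q)$, acting on the intervals by rational affine maps, and $\cong_2^+$ reduces to the orbit relation of $\mathrm{Aff}(\mathbb Q)$ on triples $(G,\alpha_1,\alpha_2)$ with $G\in\mathrm{Sub}_2$, $\alpha_1\le\alpha_2$. Each orbit is a union of at most two orbits of $\mathrm{Aff}^+(\mathbb Q)$ (the maps with $r>0$), and finite-index extensions of hyperfinite relations are hyperfinite (Jackson–Kechris–Louveau). So it suffices that the $\mathrm{Aff}^+(\mathbb Q)$-orbit relation is hyperfinite on each piece of the following invariant Borel partition. Maps with $r>0$ keep the order of the endpoints, so each endpoint is an equivariant function.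

**Step 3: the pieces.**

* $\alpha_1\notin\mathbb Q$. The map $(G,\alpha_1,\alpha_2)\mapsto\alpha_1$ is equivariant into $\mathbb R\setminus\mathbb Q$. There $\mathrm{Aff}^+(\mathbb Q)$ acts freely, since $r\alpha+c=\alpha$ with $\alpha$ irrational forces $r=1$, $c=0$, and its orbit relation is hyperfinite as a subrelation of $E_{\rm aff}$. By freeness the map is injective on each orbit, so the pull-backs of the witnessing finite Borel relations, intersected with the orbit relation, are finite Borel relations with union the orbit relation.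
* $\alpha_1\in\mathbb Q$, $\alpha_2\notin\mathbb Q$. The same argument applies with $\alpha_2$.
* $\alpha_1<\alpha_2$ both rational. A unique element of $\mathrm{Aff}^+(\mathbb Q)$ moves $(\alpha_1,\alpha_2)$ to $(0,1)$; applying it to the triple picks one point of each orbit in a Borel way. So the relation reduces to equality, and hence to $E_0$.
* $\alpha_1=\alpha_2\in\mathbb Q$. Translating this number to $0$ reduces the relation to an orbit relation of the stabilizer of $0$, the countable abelian group $\mathbb Q^*_{>0}$, which is hyperfinite (Gao–Jackson).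

So the $\mathrm{Aff}(\mathbb Q)$-orbit relation on triples is hyperfinite, and $\cong_2^+\le_BE_0\sim_B\cong_1$. $\square$
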